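# Subspaces of $H^2(K)$ and the automorphism groups of almost all finite $p$-groups

## 1. Central extensions as subspaces of $H^2(K)$

Let $p$ be a fixed prime and $K$ a finite $p$-group. Write $H^i(K)=H^i(K,\mathbb F_p)$ with trivial action, $M=H^2(K)$ and $h(K)=\dim M$. Recall that $M$ classifies the central extensions $1\to\mathbb F_p\to E\to K\to 1$; the sum of two classes is the Baer sum, a quotient of the fiber product $E_1\times_KE_2$.

Pick a subspace $W\le M$ of dimension $a$, a basis $\kappa_1,\dots,\kappa_a$ of $W$, and extensions $E_1,\dots,E_a$ of $K$ by $\mathbb F_p$ with these classes. The fiber product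
$$G_W=E_1\times_K\cdots\times_KE_a$$
is a central extension of $K$ by $A_W\cong\mathbb F_p^a$. Everything in this lecture turns on this construction. Up to isomorphism the pair $(G_W,A_W)$ depends only on $W$, and even only on the $\mathrm{Aut}(K)$-orbit of $W$; and the stabilizer of $W$ in $\mathrm{Aut}(K)$ is what $\mathrm{Aut}(G_W)$ does to $K$. So counting groups becomes counting orbits on subspaces, and groups with unusual automorphisms become subspaces with unusual stabilizers. The purpose is to decide whether almost every finite $p$-group has an automorphism group that is itself a $p$-group. The precise question is in Section 2; first we make the construction exact.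

**Conventions.** All groups are finite $p$-groups, except automorphism groups and linear groups. $\log=\log_p$, $[x,y]=x^{-1}y^{-1}xy$, $x^y=y^{-1}xy$, $[x,y,z]=[[x,y],z]$, so that
$$[xy,z]=[x,z]^y[y,z],\qquad [x,yz]=[x,z][x,y]^z. \tag{1.1}$$
$\Phi(G)=G'G^p$ is the Frattini subgroup; it is the intersection of the kernels of all homomorphisms $G\to\mathbb F_p$. We use that $X\le Y$ implies $\Phi(X)\le\Phi(Y)$, and that $\Phi(G/N)=\Phi(G)N/N$. $d(G)=\dim G/\Phi(G)$ is the minimal number of generators. $\mathrm{Gr}_a(M)$ is the set of $a$-dimensional subspaces of $M$. From $|\mathrm{Gr}_a(\mathbb F_p^m)|=p^{a(m-a)}\prod_{i=1}^a\frac{1-p^{-(m-a+i)}}{1-p^{-i}}$ and $\prod_{i\ge1}(1-2^{-i})\ge\frac12\cdot\frac34\cdot\big(1-\sum_{i\ge3}2^{-i}\big)=\frac9{32}>\frac14$ we get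
$$p^{a(m-a)}\le|\mathrm{Gr}_a(\mathbb F_p^m)|\le4\,p^{a(m-a)}\qquad(0\le a\le m). \tag{1.2}$$

Let $1\to A\to E\to K\to1$ be a central extension with $A$ elementary abelian of rank $a$. Its class $\epsilon$ lies in $H^2(K,A)=A\otimes H^2(K)=\mathrm{Hom}(A^*,H^2(K))$. Write $\mathrm{tr}:A^*\to H^2(K)$ for the corresponding map: $\mathrm{tr}(\lambda)$ is the class of the pushout of $E$ along $\lambda:A\to\mathbb F_p$.

**Lemma 1.1.** (a) $\mathrm{tr}$ is injective if and only if $A\le\Phi(E)$.

(b) The isomorphism classes of pairs $(E,A)$, with $A$ central elementary abelian of rank $a$, $A\le\Phi(E)$ and $E/A\cong K$, correspond bijectively to the $\mathrm{Aut}(K)$-orbits on $\mathrm{Gr}_a(H^2(K))$, via $W=\mathrm{tr}(A^*)$.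

(c) The automorphisms of $K$ induced by automorphisms of $G_W$ that preserve $A_W$ are exactly those that stabilize $W$.

(d) At most $p^{h(K)}$ isomorphism types of groups $X$ have a central subgroup $C$ of order $p$ with $X/C\cong K$.

*Proof.* (a) The pushout along $\lambda$ splits if and only if it has a retraction onto its central $\mathbb F_p$, that is, if and only if $\lambda$ extends to a homomorphism $E\to\mathbb F_p$. So $\mathrm{tr}$ is injective if and only if no homomorphism $E\to\mathbb F_p$ is nontrivial on $A$, and this says $A\le\Phi(E)$.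

(b) Let $(E,A)$ and $(E',A)$ have classes $\epsilon,\epsilon'$. An isomorphism $E\to E'$ that restricts to $\theta\in GL(A)$ and induces $\alpha\in\mathrm{Aut}(K)$ exists if and only if $\theta_*\epsilon=\alpha^*\epsilon'$. In terms of maps $A^*\to M$ this reads $\mathrm{tr}\circ\theta^*=\alpha^*\circ\mathrm{tr}'$. Given $\alpha$, and since both traces are injective, such a $\theta$ exists if and only if the two maps $\mathrm{tr}$ and $\alpha^*\circ\mathrm{tr}'$ have the same image, $W=\alpha^*W'$. Every injective map $A^*\to M$ is the trace of some extension, so every $W$ occurs.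

(c) Take $\epsilon=\epsilon'$ in (b): $\alpha$ is induced by an automorphism of $G_W$ preserving $A_W$ if and only if $\alpha^*W=W$.

(d) $X$ is determined by a class in $H^2(K)$. $\square$

**Example 1.2.** Let $p=2$, $K=V=C_2^2$. For an extension $E$ of $V$ by $C_2$ the squaring map $v\mapsto\tilde v^2$ is a quadratic form on $V$, and $H^2(V)$ is the $3$-dimensional space of these forms in coordinates $x,y$. Its seven lines are spanned by the seven nonzero forms and fall into three orbits of $\mathrm{Aut}(V)=GL_2(\mathbb F_2)$, a group of order $6$: the squares $x^2,y^2,(x+y)^2$ give $C_4\times C_2$; the products $xy,\ x(x+y),\ y(x+y)$ give the dihedral group $D_8$; and $x^2+xy+y^2$ gives $Q_8$. The stabilizers have order $2,2,6$. By (c), $\mathrm{Aut}(Q_8)$ induces all of $GL_2(\mathbb F_2)$ on $Q_8/\Phi(Q_8)$, while the other two groups induce only a group of order $2$.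

To apply this to all groups we need a canonical $A$ in every $G$.

**Definition.** $A(G)=\{z\in Z(G)\cap\Phi(G):z^p=1\}$.

This is a characteristic, central, elementary abelian subgroup inside $\Phi(G)$; it is nontrivial whenever $\Phi(G)\ne1$, since a nontrivial normal subgroup of a $p$-group meets the center. For $D_8$, $Q_8$ and $C_4\times C_2$ it equals $\Phi(G)$. For the dihedral group $D_{16}=\langle r,s\rangle$ with $r^8=1$ we have $\Phi=\langle r^2\rangle$ and $A=\langle r^4\rangle$, with $G/A(G)\cong D_8$. If $G$ is elementary abelian then $A(G)=1$.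

With $K=G/A(G)$ and $a=\dim A(G)$, part (b) shows that $G=G_W$ for some $W\in\mathrm{Gr}_a(H^2(K))$. Because $A(G)$ is characteristic, isomorphism of groups and isomorphism of pairs are the same thing here, and every automorphism of $G$ is seen by (c).

## 2. The proportion $w_{p,n}$

Let $f(n)$ be the number of groups of order $p^n$ up to isomorphism, and $F(n)=\sum_{k=0}^nf(k)$. Let $w_{p,n}$ be the proportion of $p$-groups of order at most $p^n$ whose automorphism group is a $p$-group: the number of isomorphism classes of groups $G$ with $|G|=p^k$, $0\le k\le n$, and $|\mathrm{Aut}(G)|$ a power of $p$, divided by $F(n)$. The question, taken from Geir T. Helleloid, "Automorphism Groups of Finite p-Groups: Structure and Applications", arXiv:0711.2816 (2007), is whether $\lim_{n\to\infty}w_{p,n}=1$.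

One textbook fact is used throughout.

**Lemma 2.1 (Burnside).** The kernel of $\mathrm{Aut}(G)\to GL(G/\Phi(G))$ is a $p$-group. So if $\mathrm{Aut}(G)$ acts trivially on $G/\Phi(G)$, then $\mathrm{Aut}(G)$ is a $p$-group.

*Proof.* Let $\sigma$ in the kernel have prime order $q\ne p$. It permutes each coset $x\Phi(G)$, whose size is a power of $p$, in orbits of size $1$ or $q$; as $q\nmid|\Phi(G)|$, every coset contains a fixed point. The fixed points generate $G$ modulo $\Phi(G)$, hence generate $G$, so $\sigma=1$. $\square$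

*Small orders.* Take $p=2$. The trivial group and $C_2$ have trivial automorphism group. In order $4$, $|\mathrm{Aut}(C_4)|=2$ but $|\mathrm{Aut}(C_2^2)|=6$. In order $8$, $|\mathrm{Aut}(C_8)|=4$; for $C_4\times C_2$ and $D_8$ the image in $GL(V)$ has order $2$ by Example 1.2, so $\mathrm{Aut}$ is a $2$-group by Lemma 2.1; $Q_8$ fails by Example 1.2, and $|\mathrm{Aut}(C_2^3)|=168$. Hence $w_{2,0}=w_{2,1}=1$, $w_{2,2}=\frac34$, $w_{2,3}=\frac69$.

For $p$ odd the start is worse. A nontrivial abelian group has inversion, of order $2$. The two nonabelian groups of order $p^3$ have automorphisms of order $2$ as well: invert both generators in the one of exponent $p$; in $\langle x,y:x^{p^2}=y^p=1,\ x^y=x^{1+p}\rangle$ take $x\mapsto x^{-1}$, $y\mapsto y$. So among the $1+1+2+5=9$ groups of order at most $p^3$ only the trivial group qualifies, and $w_{p,3}=\frac19$.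

**Theorem 2.2.** Let $p$ be a prime.

1. $\lim_{n\to\infty}w_{p,n}=1$.
2. $1-w_{p,n}=p^{-(e_p+o(1))n^2}$, with $e_p=\frac29$ for $p$ odd and $e_2=\frac49$.
3. The proportion of groups of order $\le p^n$ for which $\mathrm{Aut}(G)$ acts nontrivially on $G/\Phi(G)$ is $p^{-(2/9+o(1))n^2}$, for every $p$.
4. For each $\delta>0$, the groups $G$, $|G|=p^n$, with $|d(G)-\frac23n|>\delta n$ or $\log|\Phi(G):A(G)|>\delta n$ form a negligible class.

"Negligible" is measured on a very coarse scale, which comes from the one deep input. Put $g(n)=\frac2{27}n^3$.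

**Input (Higman–Sims).** $f(n)=p^{g(n)+o(n^3)}$. The lower bound is in Higman, *Enumerating p-groups I*, Proc. LMS 10 (1960), the upper bound in Sims, *Enumerating p-groups*, Proc. LMS 15 (1965).

**Definition.** A class of $p$-groups is negligible if for some $c>0$ it contains at most $p^{g(n)-cn^3}$ groups of order $p^n$ for all large $n$.

By the input, a negligible class contains a proportion at most $p^{-c'n^3}$ of the groups of order $p^n$, for some $c'>0$ and all large $n$. The abelian groups are negligible: there are at most $2^n$ of order $p^n$. The groups $X\times C_p$ are *not* negligible: by the Krull–Schmidt theorem there are $f(n-1)$ of order $p^n$, and $\log f(n-1)=g(n)+o(n^3)$ because $g(n)-g(n-1)=O(n^2)$. For $p$ odd each of these has an automorphism of order $p-1>1$. So the groups that we want to show are rare are not negligible, and the input alone, used on the scale $p^{n^3}$, cannot prove (1). Some argument must count on the scale $p^{n^2}$.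

All $o(\cdot)$ and $O(\cdot)$ are uniform over the groups considered; they may depend on $p$ and on fixed auxiliary constants.

## 3. Groups whose Frattini subgroup is central and elementary abelian

The construction of Section 1 works on the right scale in one case. Let $K=V$ be elementary abelian of rank $d$. Then $A(V)=1$, the groups $G$ with $G/A(G)\cong V$ are those with $\Phi(G)=A(G)$, and those with $\dim A(G)=a$ correspond to all $GL(V)$-orbits on $\mathrm{Gr}_a(H^2(V))$. Here $h(V)=d(d+1)/2$, and for $d=\lfloor\frac23n\rfloor$, $a=n-d$ the number of orbits is at least $p^{a(h(V)-a)-d^2}=p^{g(n)+O(n^2)}$. The count in Sections 9 and 10 will show that most $W$ have trivial stabilizer in $GL(V)$. Where does the factor $p^{-2n^2/9}$ come from? A transvection moves a part of $H^2(V)$ of dimension about $d\approx\frac23n$, and for a subspace of dimension $a\approx\frac13n$ to be invariant costs roughly $\frac13n\cdot\frac23n=\frac29n^2$ conditions.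

A sensible person would now hope that almost every group has $\Phi(G)=A(G)$. Here the approach stops. The input says only that these groups make up a proportion at least $p^{-o(n^3)}$ of all groups of order $p^n$, which is consistent with a proportion that tends to $0$. What the input *can* do is discard classes smaller by a factor $p^{cn^3}$.

What gets past this point is that the orbit count has slack. Suppose that $K=G/A(G)$ is not elementary abelian but $|\Phi(K)|\le p^{\delta n}$. Then the automorphisms of $K$ that are trivial on $V=K/\Phi(K)$ number at most $|\Phi(K)|^d\le p^{\delta n^2}$, and $H^2(V)\to H^2(K)$ has a kernel of dimension at most $\delta n$ (Lemma 4.1). Both losses are small against $p^{\frac29n^2}$. So it is enough to know statement (4) of the theorem, and (4) lives on the coarse scale. Sections 4–8 prove (4); Sections 9–11 carry out the orbit count.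

## 4. Inflation, pairings, and symmetric forms

**Lemma 4.1.** For $N\trianglelefteq G$ we have $\dim\ker(H^2(G/N)\to H^2(G))\le\log|N|$, hence $h(G/N)\le h(G)+\log|N|$. With $d=d(G)$,
$$h(G)\ge\frac{d(d+1)}2-\log|\Phi(G)|. \tag{4.1}$$

*Proof.* The five-term sequence $H^1(N)^G\to H^2(G/N)\to H^2(G)$ is exact at $H^2(G/N)$, and $\dim H^1(N)\le\log|N|$. For (4.1) take $N=\Phi(G)$ and use $\dim H^2(V)=d(d+1)/2$ for $V$ elementary abelian of rank $d$ (Künneth). $\square$

We recall $H^2(V)$ as a $GL(V)$-module. In an extension $E$ of $V$ by $\langle c\rangle$, commutators give an alternating form $b$ on $V$, and $p$-th powers of lifts give $q:V\to\mathbb F_p$ with $q(x+y)=q(x)+q(y)+\binom p2b(y,x)$. For $p$ odd $q$ is linear; for $p=2$ it is a quadratic form with polarization $b$. If all these invariants vanish, $E$ is elementary abelian and splits. The invariants are natural and additive under Baer sum, so they embed $H^2(V)$ in $\Lambda^2V^*\oplus V^*$ ($p$ odd) or in the space $S^2V^*$ of quadratic forms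 ($p=2$); both have dimension $d(d+1)/2$, so
$$H^2(V)\cong\Lambda^2V^*\oplus V^*\ (p\text{ odd}),\qquad H^2(V)\cong S^2V^*\ (p=2). \tag{4.2}$$

The next lemma bounds $h(K)$ from above through a quotient $K/N$, and it produces the pairings on which the proof of (4) rests.

**Lemma 4.2.** Let $N\le K$ be central and elementary abelian, with $N\le\Phi(K)$ or $|N|=p$. For $\kappa\in H^2(K)$ with extension $1\to\langle c\rangle\to E\to K\to1$, $z\in N$, $g\in K$ and any lifts $\tilde z,\tilde g\in E$, put
$$[\tilde z,\tilde g]=c^{\beta_\kappa(z,g)},\qquad\tilde z^p=c^{\pi_\kappa(z)} .$$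

(a) $\beta_\kappa$ is a well-defined bilinear map $N\times K/\Phi(K)\to\mathbb F_p$, the preimage $\tilde N$ of $N$ is abelian, $\pi_\kappa\in N^*$, and both are linear in $\kappa$.

(b) If $\beta_\kappa=0$ and $\pi_\kappa=0$, then $\kappa$ is inflated from $K/N$.

(c) $h(K)\le h(K/N)+\dim\{\beta_\kappa:\kappa\in H^2(K)\}+\dim N$.

(d) If $|K|=p^m$, then $h(K)\le m(m+1)/2\le m^2$.

*Proof.* (a) As $z$ is central in $K$, the commutator lies in $\langle c\rangle$; as $c$ is central, it does not depend on the lifts, and (1.1) gives bilinearity. The values lie in $\mathbb F_p$, so $\beta_\kappa$ factors through $K/\Phi(K)$ in the second variable. If $N\le\Phi(K)$, then $\beta_\kappa(N,N)=0$, so $\tilde N$ is abelian; if $|N|=p$, then $\tilde N$ is cyclic modulo the central $\langle c\rangle$, so it is abelian. Hence $\tilde z\mapsto\tilde z^p$ is a homomorphism on $\tilde N$ with values in $\langle c\rangle$, trivial on $c$, and $\pi_\kappa\in N^*$. In the Baer sum of $E_1,E_2$ the pairs $(\tilde z_1,\tilde z_2)$,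 $(\tilde g_1,\tilde g_2)$ represent lifts and the two central generators are identified, so exponents add.

(b) Now $\tilde N$ is central and elementary abelian; write $\tilde N=C\times\langle c\rangle$. The map $E\to(E/C)\times_{K/N}K$ has kernel $C\cap\langle c\rangle=1$, and both sides have the same order, since $|E/C||K|/|K/N|=|E|$. So $E$ is the pullback to $K$ of the extension $E/C$ of $K/N$.

(c) The kernel of $\kappa\mapsto(\beta_\kappa,\pi_\kappa)$ lies in the image of $H^2(K/N)$.

(d) Take $|N|=p$ central. As $[\tilde z,\tilde z]=1$, $\beta_\kappa$ kills $N\times N$, so it is given by a homomorphism $K/N\to\mathbb F_p$, and $h(K)\le h(K/N)+d(K/N)+1\le h(K/N)+m$. Induct on $m$. $\square$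

**Example 4.3.** Let $K=D_8=\langle r,s\rangle$, $N=\langle r^2\rangle=\Phi(K)$, $E=D_{16}$ with $c=\tilde r^4$. Then $[\tilde r^2,\tilde s]=\tilde r^{-4}=c$ and $(\tilde r^2)^2=c$, so $\beta_\kappa(r^2,s)=1$, $\beta_\kappa(r^2,r)=0$, $\pi_\kappa(r^2)=1$. By contrast, for $K=C_{p^2}$ and $N=\Phi(K)$ every $E$ is abelian and $\beta_\kappa=0$ for all $\kappa$.

**Lemma 4.4.** Let $\beta:A\times L\to\mathbb F_p$ be bilinear of rank $m$, for $\mathbb F_p$-spaces $A,L$. The space of $\zeta\in\mathrm{Hom}(L,A)$ for which $(u,v)\mapsto\beta(\zeta u,v)$ is symmetric has dimension at most $\frac{m(m+1)}2+(\dim A-m)\dim L$.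

*Proof.* Let $\mathrm{rad}_R\le L$ and $\mathrm{rad}_L\le A$ be the radicals, both of codimension $m$. The form $\beta(\zeta u,v)$ vanishes for $v\in\mathrm{rad}_R$, and by symmetry for $u\in\mathrm{rad}_R$; so it is a symmetric form on $L/\mathrm{rad}_R$, which gives $\frac{m(m+1)}2$ dimensions. It determines $\zeta$ modulo $\mathrm{Hom}(L,\mathrm{rad}_L)$. $\square$

Compared with $\dim\mathrm{Hom}(L,A)$, symmetry therefore saves at least $m\dim L-\frac{m(m+1)}2$ dimensions.

**Lemma 4.5.** Let $X$ be a group, $S\le X$ abelian, $u,v\in X$, $s,r\in S$. Suppose that $[u,v]$ commutes with $s$ and $r$, and that $[s,v]$ and $[r,u]$ are central. Then $[us,vr]=[u,v]\,[s,v]\,[r,u]^{-1}$.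

*Proof.* By (1.1), $[us,vr]=[us,r]\,[us,v]^r$, where $[us,r]=[u,r]^s[s,r]=[u,r]=[r,u]^{-1}$ and $[us,v]=[u,v]^s[s,v]=[u,v][s,v]$, which commutes with $r$. $\square$

## 5. $\dim H^2(G)$ is close to $\frac29n^2$

The asymptotics of $f$ force the number of one-step central extensions of a typical group.

**Lemma 5.1.** For each $\varepsilon>0$ the class $\{G:|h(G)-\frac29n^2|>\varepsilon n^2\}$ (where $|G|=p^n$) is negligible. Consequently so is $\{G:d(G)>(\frac23+\varepsilon)n\}$.

*Proof.* **Step 1 (too many extensions would make $f(n+a)$ too large).** Let $\mathcal C_n$ be the set of groups of order $p^n$ with $h>(\frac29+\varepsilon)n^2$, and $a=\lfloor\theta n\rfloor$ with $0<\theta\le\frac12$. For $K\in\mathcal C_n$ we have $|\mathrm{Aut}(K)|\le p^{n^2}$, since at most $n$ generators each have at most $p^n$ images. So there are at least $p^{a(h-a)-n^2}$ orbits on $\mathrm{Gr}_a(H^2(K))$. Each gives, by Lemma 1.1, a different pair $(E,A)$ with $|E|=p^{n+a}$, and one $E$ has at most $p^{a(n+a)}$ subgroups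 $A$ of rank $a$. Since
$$g(n+a)=g(n)+\tfrac29\big(n^2a+na^2+\tfrac13a^3\big)\le g(n)+\tfrac29n^2a+a^2n ,$$
we get
$$\log|\mathcal C_n|\le g(n+a)-a(\tfrac29+\varepsilon)n^2+o(n^3)\le g(n)-\varepsilon an^2+a^2n+o(n^3).$$
With $\theta=\min(\varepsilon,1)/2$ we have $-\varepsilon\theta+\theta^2\le-\varepsilon\theta/2<0$.

**Step 2 (too few extensions would make $f(n)$ too small).** We may take $\varepsilon<\frac29$. Suppose $h(G)<(\frac29-\varepsilon)n^2$, put $i=\lfloor\varepsilon n\rfloor$, and take normal subgroups $1=M_0<M_1<\dots<M_i$ of $G$ with $|M_j|=p^j$. By Lemma 4.1, $h(G/M_j)\le h(G)+n$, and $G/M_{j-1}$ is a central extension of $G/M_j$ by $C_p$. Starting from $G/M_i$ and using Lemma 1.1(d) $i$ times, the number of such $G$ is at most $f(n-i)\,p^{i((2/9-\varepsilon)n^2+n)}$. As $g(n-i)=g(n)-\frac29(n^2i-ni^2+\frac13i^3)$, its logarithm is at most $g(n)-\varepsilon in^2+\frac29ni^2+o(n^3)$, and $-\varepsilon^2+\frac29\varepsilon^2<0$.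

**Step 3 (generators).** By (4.1), $h\ge\frac{d^2}2-n$. If $d>(\frac23+\varepsilon)n$, then $h>(\frac29+\frac23\varepsilon)n^2-n$, and Step 1 applies. $\square$

## 6. Deleting a block of generators

To show that a class is negligible we compare $f(n)$ with $f(n-e)$: remove $e$ generators from $G$, keep the normal subgroup $H$ of order $p^{n-e}$ that contains $\Phi(G)$, and count the ways to recover $G$ from $H$. The first lemma lets us choose the generators so that $\Phi(H)$ is almost $\Phi(G)$.

Let $|G|=p^n$, $d=d(G)$, $V=G/\Phi(G)$, $2\le B\le d$, and fix a decomposition $V=V_1\oplus\dots\oplus V_B$ with $\dim V_i\in\{\lfloor d/B\rfloor,\lceil d/B\rceil\}$. For $S\subseteq\{1,\dots,B\}$ let $H_S\le G$ be the preimage of $\bigoplus_{j\in S}V_j$, and put $H_i=H_{\{1,\dots,B\}\setminus\{i\}}$, $\bar H_i=\bigoplus_{j\ne i}V_j$, $\rho_i=\log|\Phi(G):\Phi(H_i)|$.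

**Lemma 6.1.** $\sum_{i=1}^B\rho_i\le2\log|\Phi(G)|$.

The constant $2$ is attained: for $p$ odd let $G$ be the free group of class $2$ and exponent $p$ on $d\ge2$ generators, and $B=d$. Then $\Phi(G)\cong\Lambda^2V$, $\Phi(H_i)\cong\Lambda^2\bar H_i$, so $\rho_i=\binom d2-\binom{d-1}2=d-1$ and the sum is $d(d-1)=2\binom d2$.

*Proof.* Write $\Phi=\Phi(G)$ and $R_i=\Phi(H_i)$, which is normal in $G$ because $H_i$ is. Put $X_i=\bigcap_{j<i}R_j$ and $Y_i=\bigcap_{j>i}R_j$, with empty intersections equal to $\Phi$. As $H_{\{i,\dots,B\}}\le H_j$ for $j<i$, we have $X_i\ge\Phi(H_{\{i,\dots,B\}})$; likewise $Y_i\ge\Phi(H_{\{1,\dots,i\}})$.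

**Step 1 (the three subgroups fill $\Phi$): $R_iX_iY_i=\Phi$.** Otherwise there is $N'\trianglelefteq G$ with $R_iX_iY_i\le N'<\Phi$ and $|\Phi:N'|=p$. In $\bar G=G/N'$ the subgroup $\Phi/N'$ is normal of order $p$, hence central, and commutators give an alternating form on $V$ with values in $\Phi/N'$. It vanishes on $\bigoplus_{j\in S}V_j$ for $S=\{1,\dots,B\}\setminus\{i\}$, $\{i,\dots,B\}$ and $\{1,\dots,i\}$, because $\Phi(H_S)\le N'$ for these $S$. Any two indices lie together in one of these three sets, so the form is zero and $\bar G$ is abelian. Then the $p$-th power map is a homomorphism on $\bar G$ that kills $\Phi/N'$ and the preimage of each $V_j$, so $\bar G$ is elementary abelian. But $\Phi(\bar G)=\Phi/N'\ne1$, a contradiction.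

**Step 2 (telescoping).** As $X_{i+1}=X_i\cap R_i$ and $Y_{i-1}=Y_i\cap R_i$,
$$\log|X_i:X_{i+1}|=\rho_i-\log|\Phi:X_iR_i|,\qquad\log|Y_i:Y_{i-1}|=\rho_i-\log|\Phi:Y_iR_i| .$$
By Step 1, $(X_iR_i)(Y_iR_i)=\Phi$, so $|\Phi:X_iR_i||\Phi:Y_iR_i|=|\Phi:X_iR_i\cap Y_iR_i|\le|\Phi:R_i|$. Adding, $\log|X_i:X_{i+1}|+\log|Y_i:Y_{i-1}|\ge\rho_i$. Summing over $i$, each of the two chains contributes at most $\log|\Phi|$. $\square$

**Lemma 6.2.** Let $H=H_i$, $e=\dim V_i$, $\rho=\rho_i$.

(a) $|H|=p^{n-e}$ and $d(H)=d-e+\rho$.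

(b) If $x_1,\dots,x_e\in G$ lift a basis of $G/H$, then $G$ is determined up to isomorphism by $H$, the automorphisms $\sigma_r$ of $H$ induced by conjugation with $x_r$, and the elements $x_r^p$, $[x_r,x_s]$ of $H$. The latter contribute at most $p^{ne(e+1)/2}$ choices.

(c) Given $H$, there are at most $p^{n^2+n}$ chains of subgroups of $H$ that contain $1$.

*Proof.* (a) $\log|H:\Phi(H)|=\log|H:\Phi(G)|+\rho$.

(b) $G/H\cong V_i$ is elementary abelian, so these elements do lie in $H$. Consider the group presented by the multiplication table of $H$, generators $x_r$, and the relations prescribing $h^{x_r}$, $x_r^p$ and $[x_r,x_s]$. The image of $H$ is normal in it, with quotient elementary abelian of rank at most $e$. So its order is at most $|H|p^e$; since it maps onto $G$, it is $G$. There are $e+\binom e2$ elements to choose in $H$.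

(c) Refine the chain to a composition series of $H$. It is given by a sequence of $n-e$ elements whose initial segments generate its members, and the chain is given by marking some of the initial segments. $\square$

**Counting scheme.** Let $\mathcal C$ be a class of groups of order $p^n$. Suppose we choose for each $G\in\mathcal C$ a decomposition and an index $i$, and attach to $G$ some data $\mathcal D$, which include the isomorphism type of $H=H_i$ and are transported to a fixed representative of that type. Suppose $\Sigma(\mathcal D)\le\mathrm{Aut}(H)$ depends only on $\mathcal D$ and contains the conjugations by all elements of $G$. Then by Lemma 6.2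
$$|\mathcal C|\le\sum_e\ \sum_{|H|=p^{n-e}}\ \sum_{\mathcal D}|\Sigma(\mathcal D)|^e\,p^{ne(e+1)/2}. \tag{6.1}$$
Moreover
$$g(n-e)\le g(n)-\tfrac29n^2e+\tfrac29ne^2. \tag{6.2}$$
So if $\log|\Sigma|\le sn^2$ and there are $p^{o(n^3)}$ choices of $\mathcal D$ for each $H$, the logarithm of the count is at most $g(n)+en^2\big(s-\frac29+\frac{13}{18}\frac en\big)+o(n^3)$. With $e$ a small fixed fraction of $n$, the class is negligible as soon as $s$ is smaller than $\frac29$ by a margin.

## 7. Almost all groups have $d(G)\ge(\frac23-\varepsilon)n$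

**Definition.** $P_1=G$ and $P_{i+1}=P_{i+1}(G)=[P_i,G]P_i^p$. So $P_2=\Phi(G)$. Let $c_0$ be maximal with $P_{c_0}\ne1$, $\mathrm{gr}_i=P_i/P_{i+1}$, $t_i=\dim\mathrm{gr}_i$.

Each $\mathrm{gr}_i$ is central and elementary abelian in $G/P_{i+1}$. For $D_{16}$ we get $P_2=\langle r^2\rangle$, $P_3=\langle r^4\rangle$, $P_4=1$, and $(t_1,t_2,t_3)=(2,1,1)$.

**Lemma 7.1.** $[P_a,P_b]\le P_{a+b}$. Hence commutators induce bilinear maps $\mathrm{gr}_a\times\mathrm{gr}_b\to\mathrm{gr}_{a+b}$.

*Proof.* Induct on $b$, for all $a$; $b=1$ is clear. Work modulo $P_{a+b+1}$. By induction $[G,P_a,P_b]\le[P_{a+1},P_b]$ and $[P_a,P_b,G]\le[P_{a+b},G]$ are trivial, so by the three subgroups lemma $[P_b,G]$ centralizes $P_a$. For $x\in P_a$, $y\in P_b$ the element $[x,y]\in P_{a+b}$ is central of order dividing $p$, so $[x,y^p]=[x,y]^p=1$. Thus $P_{b+1}=[P_b,G]P_b^p$ centralizes $P_a$ modulo $P_{a+b+1}$. Bilinearity follows from (1.1), as values in $\mathrm{gr}_{a+b}$ are central in $G/P_{a+b+1}$. $\square$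

*The direct count, and where it fails.* Let $\Sigma$ consist of the automorphisms of $H$ that preserve all $P_j$ ($j\ge2$) and are trivial on $H/P_2$ and on all $\mathrm{gr}_j$. Conjugations by $G$ lie in it. We shall see in (7.4) that layer $j$ contributes at most $d(H)t_j$ to $\log|\Sigma|$, so $\log|\Sigma|\le d(H)(n-d)$, which is about $\tau(1-\tau)n^2$ with $\tau=d/n$. Since
$$\tau(1-\tau)-\tfrac29=(\tau-\tfrac13)(\tfrac23-\tau), \tag{7.1}$$
the scheme of Section 6 succeeds for $\tau<\frac13$ and fails exactly for $\frac13\le\tau\le\frac23$.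

The missing saving comes from Lemma 5.1. Since $h(G)\approx\frac29n^2$ exceeds $h(V)\approx\frac12\tau^2n^2$ when $\tau<\frac23$, the difference must come, through Lemma 4.2, from pairings on the layers $\mathrm{gr}_j$. Conjugations fix the class behind such a pairing, and Lemma 4.4 will turn this into a saving. There is a price: recording one class costs up to $p^{n^2}$ choices, and we can afford only a small fraction of $n$ such records. So we must show that layers with small $t_j$ contribute little to $h(G)$.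

For $2\le j\le c_0$ let $\mathcal W_j$ be the space of the pairings $\beta_\omega:\mathrm{gr}_j\times V\to\mathbb F_p$, $\omega\in H^2(G/P_{j+1})$, given by Lemma 4.2 with $K=G/P_{j+1}$ and $N=\mathrm{gr}_j\le\Phi(K)$. Summing Lemma 4.2(c) over $j=2,\dots,c_0$, with $\sum_{j\ge2}t_j=n-d\le n$,
$$\sum_{j\ge2}\dim\mathcal W_j\ \ge\ h(G)-\tfrac{d(d+1)}2-n. \tag{7.2}$$
Let $m_j$ be the maximal rank of an element of $\mathcal W_j$. A $t\times d$ matrix of rank at most $m$ is a product of a $t\times m$ and an $m\times d$ matrix, so there are at most $p^{m(t+d)}$ of them, and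
$$\dim\mathcal W_j\le m_j(t_j+d)\le m_jn. \tag{7.3}$$

**Lemma 7.2 (thin layers).** Let $k\ge1$, $k+2\le j\le c_0$ and $t_j\le T$. Then $\dim\mathcal W_j\le t_j(t_{k+1}+kT)$.

*Proof.* Let $Q=G/P_{j+1}$; its layers $\mathrm{gr}_i$, $i\le j$, are those of $G$. For $\omega\in H^2(Q)$ let $E$ be the extension by $\langle c\rangle$. As $P_i(E)$ maps onto $P_i(Q)$, we have $P_{j+1}(E)\le\langle c\rangle$ and therefore $P_{j+2}(E)=1$.

**Step 1 (a family of pairings that shifts weight from left to right).** For $0\le m\le k$ define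
$$B_m=B_m^\omega:\mathrm{gr}_{j-m}\times\mathrm{gr}_{m+1}\to\mathbb F_p,\qquad[\tilde z,\tilde w]=c^{B_m(z,w)},$$
with $\tilde z,\tilde w$ lifts to $E$ of representatives in $P_{j-m}(Q)$ and $P_{m+1}(Q)$. As $c$ is central, we may take $\tilde z\in P_{j-m}(E)$ and $\tilde w\in P_{m+1}(E)$. By Lemma 7.1 in $E$ the commutator lies in $P_{j+1}(E)\le\langle c\rangle$; it is bilinear since its values are central, and trivial if $\tilde z\in P_{j-m+1}(E)$ or $\tilde w\in P_{m+2}(E)$, as then it lies in $P_{j+2}(E)=1$. So $B_m$ is well defined and bilinear. It is linear in $\omega$ by the Baer sum argument of Lemma 4.2(a). Also $B_0=\beta_\omega$.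

In Steps 2 and 3 let $0\le m\le k-1$ and $w\in\mathrm{gr}_{m+1}$. Note that $j-m-1\ge j-k\ge2$.

**Step 2 (if $z$ is a commutator).** Let $z=[z',x]$ with $z'\in\mathrm{gr}_{j-m-1}$, $x\in V$. Let $a,b,y\in E$ be lifts of $z',x,w$ in $P_{j-m-1}(E)$, $E$, $P_{m+1}(E)$, and use the Hall–Witt identity
$$[a,b^{-1},y]^b\,[b,y^{-1},a]^y\,[y,a^{-1},b]^a=1 .$$
The total weight is $j+1$, so all triple commutators lie in the central group $P_{j+1}(E)\le\langle c\rangle$, and because $P_{j+2}(E)=1$ they are multilinear in the classes of the entries. Hence $[a,b,y]\,[b,y,a]\,[y,a,b]=1$. The three exponents of $c$ are $B_m(z,w)$, then $-B_{m+1}(z',[x,w])$, then $B_0([w,z'],x)=-B_0([z',w],x)$. So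
$$B_m(z,w)=B_{m+1}(z',[x,w])+B_0([z',w],x).$$

**Step 3 (if $z$ is a $p$-th power).** Let $z$ be the class of $z'^p$ with $z'\in P_{j-m-1}$. Lift to $\tilde z'\in P_{j-m-1}(E)$ and put $y=[\tilde z',\tilde w]\in P_j(E)$. As $j-m-1\ge2$, $[y,\tilde z']\in P_{j+2}(E)=1$. So $(\tilde z'^p)^{\tilde w}=(\tilde z'y)^p=\tilde z'^py^p$, that is,
$$B_m(z,w)=\pi_\omega([z',w]),$$
with $\pi_\omega\in\mathrm{gr}_j^*$ from Lemma 4.2.

**Step 4 (few functionals arise).** In both cases the term with $[z',w]$, as a functional of $w$, is a functional on $\mathrm{gr}_j$ composed with the linear map $\mathrm{gr}_{m+1}\to\mathrm{gr}_j$, $w\mapsto[z',w]$, which does not depend on $\omega$. So, as $\omega$ varies, it stays in a fixed subspace of $\mathrm{gr}_{m+1}^*$ of dimension at most $t_j\le T$. The functional $w\mapsto B_{m+1}^\omega(z',[x,w])$ is the pullback of $B^\omega_{m+1}(z',\cdot)$ along a linear map independent of $\omega$. With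
$$D_m(z)=\dim\{B_m^\omega(z,\cdot):\omega\in H^2(Q)\}$$
we obtain $D_m(z)\le D_{m+1}(z')+T$ in Step 2 and $D_m(z)\le T$ in Step 3. Trivially $D_k(z)\le t_{k+1}$.

**Step 5 (a spanning set to which the recursion applies).** Let $S_{j-k}=\mathrm{gr}_{j-k}$, and for $a\ge j-k$ let $S_{a+1}\subseteq\mathrm{gr}_{a+1}$ consist of all $[z',x]$ with $z'\in S_a$, $x\in V$, and of the classes of all $z'^p$, $z'\in P_a$. Since $P_{a+1}=[P_a,G]P_a^p$ and the bracket is bilinear, $S_{a+1}$ spans $\mathrm{gr}_{a+1}$ if $S_a$ spans $\mathrm{gr}_a$. Step 4, applied for $m=k-1,\dots,0$, gives $D_0(z)\le t_{k+1}+kT$ for $z\in S_j$. Choose a basis of $\mathrm{gr}_j$ inside $S_j$; as $\beta_\omega=B_0^\omega$ is determined by the functionals $\beta_\omega(z_i,\cdot)$ for the basis vectors $z_i$, the bound follows. $\square$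

**Proposition 7.3.** For every $\varepsilon\in(0,\frac12)$ the class $\{G:d(G)\le(\frac23-\varepsilon)n\}$ is negligible.

*Proof.* Put $\varepsilon'=\varepsilon/400$, $\kappa=\lceil400/\varepsilon\rceil$, $B=\lceil2000/\varepsilon\rceil$, $T=\lceil10^4B/\varepsilon\rceil$. By Lemma 5.1 we need only consider $G$ with $h(G)\ge(\frac29-\varepsilon')n^2$. By (7.2) and $\dim\mathcal W_j\le t_jd$, $h(G)\le\frac{d(d+1)}2+dn+n$. For $d\le n/10$ this is at most $0.105n^2+O(n)$, which is too small; so $d>n/10$ for large $n$. Put $\tau=d/n\in(\frac1{10},\frac23-\varepsilon]$.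

**Step 1 (select few layers that carry the pairings).** Let $J=\{2\le j\le c_0:\ j\le\kappa+2\text{ or }t_j>T\}$. Then $|J|\le\kappa+1+n/T$. With $t_i=0$ for $i>c_0$, some $k\in\{1,\dots,\kappa\}$ has $t_{k+1}\le n/\kappa$, because $\sum_kt_{k+1}\le n$. If $2\le j\le c_0$ and $j\notin J$, then $j\ge k+2$ and $t_j\le T$, so Lemma 7.2 gives $\sum_{j\notin J}\dim\mathcal W_j\le n(n/\kappa+\kappa T)$. With (7.2) and (7.3),
$$\sum_{j\in J}\frac{m_j}n\ \ge\ \nu_0-\varepsilon'-\frac1\kappa-o(1),\qquad\nu_0=\tfrac29-\tfrac{\tau^2}2. \tag{7.5}$$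
For $j\in J$ fix $\omega_j\in H^2(G/P_{j+1})$ such that $\beta_j:=\beta_{\omega_j}$ has rank $m_j$.

**Step 2 (choose the block so that neither $\Phi$ nor the ranks shrink much).** Take a decomposition as in Section 6; $B\le d$ for large $n$. Let $m'_{j,i}$ be the rank of $\beta_j$ on $\mathrm{gr}_j\times\bar H_i$. View $\beta_j$ as a map $V\to\mathrm{gr}_j^*$ with image $I$, $\dim I=m_j$. Then $m_j-m'_{j,i}$ is the dimension of the space of functionals on $I$ that vanish on the image of $\bar H_i$. For varying $i$ these spaces are independent: a functional in the $i$-th space that is a sum of elements of the others also vanishes on the image of $V_i$, since $V_i\le\bar H_{i'}$ for $i'\ne i$, so it is zero. Hence $\sum_i(m_j-m'_{j,i})\le m_j\le t_j$. With Lemma 6.1, the sum over $i$ of $\rho_i+\sum_{j\in J}(m_j-m'_{j,i})$ is at most $3n$. Fix $i$ with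
$$\rho_i+\sum_{j\in J}(m_j-m'_{j,i})\le\frac{3n}B,$$
and put $H=H_i$, $\bar H=\bar H_i$, $m'_j=m'_{j,i}$, $e=\dim V_i$, $L=H/\Phi(H)$. Then $\frac dB-1\le e\le\frac dB+1$, and $d-e\le d(H)\le d+\frac{3n}B$ by Lemma 6.2(a).

**Step 3 (the data and the group $\Sigma$).** The data $\mathcal D$ are: the isomorphism type of $H$, the chain $(P_j)_{j\ge2}$ of subgroups of $H$, the set $J$, and the restrictions $\omega_j^H\in H^2(H/P_{j+1})$ for $j\in J$. Given $H$ there are at most $p^{O(n^2)+|J|n^2}$ choices, by Lemma 6.2(c) and Lemma 4.2(d). Let $\Sigma=\Sigma(\mathcal D)$ be the group of all $\sigma\in\mathrm{Aut}(H)$ that preserve all $P_j$ ($j\ge2$), are trivial on $H/P_2$ and on all $P_j/P_{j+1}$, and fix all $\omega_j^H$. It depends only on $\mathcal D$. Conjugation by any $x\in G$ lies in $\Sigma$: $G/P_2$ is abelian; $P_j/P_{j+1}$ is central in $G/P_{j+1}$; inner automorphisms act trivially on $H^2(G/P_{j+1})$, and restriction to $H/P_{j+1}$ commutes with conjugation by $x$. In what follows the data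 arise from some $G$ under consideration.

**Step 4 (the trivial bound for each layer).** Let $\Sigma^{(j)}$ be the subgroup acting trivially on $H/P_j$; so $\Sigma^{(2)}=\Sigma$ and $\Sigma^{(c_0+1)}=1$. For $\sigma\in\Sigma^{(j)}$ we have $u^\sigma=u\zeta(u)$ on $H/P_{j+1}$ with $\zeta(u)\in\mathrm{gr}_j$. As $\mathrm{gr}_j$ is central and elementary abelian, $\zeta\in\mathrm{Hom}(L,\mathrm{gr}_j)$. As $\Sigma$ is trivial on $\mathrm{gr}_j$, $\sigma\mapsto\zeta$ is a homomorphism; its kernel is $\Sigma^{(j+1)}$. So always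
$$\log|\Sigma^{(j)}/\Sigma^{(j+1)}|\le d(H)\,t_j. \tag{7.4}$$

**Step 5 (the saving in a selected layer).** Let $j\in J$, let $E$ be the extension of $G/P_{j+1}$ by $\langle c\rangle$ with class $\omega_j$, $E_H$ the preimage of $H/P_{j+1}$, and $\tilde N$ the preimage of $\mathrm{gr}_j$, which is abelian by Lemma 4.2. Let $\sigma\in\Sigma^{(j)}$. As $\sigma$ fixes $\omega_j^H$, it lifts to $\tilde\sigma\in\mathrm{Aut}(E_H)$ fixing $c$, and $\tilde\sigma(u)=us_u$ with $s_u\in\tilde N$ over $\zeta(u)$. For $s\in\tilde N$, $[s,g]=c^{\beta_j(s,g)}$ is central, and trivial if $g$ maps into $\Phi(G)/P_{j+1}$. Since $[u,v]$ maps into $\Phi(G)/P_{j+1}$, Lemma 4.5 applies with $S=\tilde N$, $s=s_u$, $r=s_v$: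
$$\tilde\sigma([u,v])=[us_u,vs_v]=[u,v]\,c^{\beta_j(\zeta u,v)-\beta_j(\zeta v,u)} .$$
On the preimage of $\Phi(H)P_{j+1}/P_{j+1}$ the map $\zeta$ vanishes, so $\tilde\sigma(y)=yc^{\eta(y)}$ there, where $\eta$ is a homomorphism that kills $c$; we regard it as an element of $\mathrm{Hom}(\Phi(H),\mathbb F_p)$. Thus
$$\beta_j(\zeta u,v)-\beta_j(\zeta v,u)=\eta([u,v])\qquad(u,v\in H). \tag{7.6}$$
There are at most $|\Phi(H)|\le p^{n-d}$ possible $\eta$. Two $\zeta$ with the same $\eta$ differ by one for which $\beta_j(\zeta u,v)$ is symmetric on $L$. The pairing $\mathrm{gr}_j\times L\to\mathbb F_p$ obtained from $\beta_j$ through the surjection $L\to\bar H$ has rank $m'_j$, so Lemma 4.4 gives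
$$\log|\Sigma^{(j)}/\Sigma^{(j+1)}|\le d(H)t_j-\Big(m'_jd(H)-\frac{m'_j(m'_j+1)}2\Big)+(n-d).$$

**Step 6 (the size of $\Sigma$).** Sum over $j$, with $\sum_{j\ge2}t_j=n-d$, $d-e\le d(H)\le d+\frac{3n}B$, $\sum_Jm'_j\le n$ and $|J|\le\frac nT+O(1)$. Put $\mu_j=m'_j/n\le\tau$ and $\mathcal S=\sum_{j\in J}\mu_j(\tau-\frac{\mu_j}2)$. Then
$$\frac1{n^2}\log|\Sigma|\le\tau(1-\tau)+\frac3B-\mathcal S+\frac en+\frac1T+o(1).$$

**Step 7 (count).** In (6.1) there are at most $n$ values of $e$; $d$ is determined by $\mathcal D$ through $|P_2|=p^{n-d}$; the choice of $\mathcal D$ given $H$ contributes at most $\frac{n^3}T+o(n^3)$ to the logarithm. As $\frac en\le\frac2{3B}+\frac1n$, we have $(\frac29+1+\frac12)\frac en\le\frac2B$ for large $n$. With (6.2), the logarithm of the number of $G$ considered is at most the maximum over the relevant $(e,\mathcal D)$ of $g(n)+\frac{n^3}T+en^2\,\Xi+o(n^3)$, where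
$$\Xi\le-\Big(\tfrac29-\tau(1-\tau)+\mathcal S\Big)+\frac5B+\frac1T+o(1). \tag{7.7}$$
We claim that $\Xi\le-\frac\varepsilon{60}$ for large $n$.

**Step 8 (the claim for $\tau\le\frac3{10}$).** Here $\frac29-\tau(1-\tau)\ge\frac29-\frac{21}{100}\ge\frac1{90}$ and $\mathcal S\ge0$. As $\frac5B\le\frac\varepsilon{400}\le\frac1{800}$, and $\frac1{90}-\frac1{800}>\frac1{120}>\frac\varepsilon{60}$ with a fixed gap that exceeds $\frac1T$, the claim holds.

**Step 9 (the claim for $\frac3{10}<\tau\le\frac23-\varepsilon$).** By (7.5) and Step 2, $\sum_J\mu_j\ge\nu:=\nu_0-\mathrm{err}$ with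
$$\mathrm{err}=\varepsilon'+\tfrac1\kappa+\tfrac3B+o(1)\le0.0065\,\varepsilon+o(1).$$
Here $\nu_0=\frac12(\frac23-\tau)(\frac23+\tau)\ge0.48\,\varepsilon$ and $\nu_0\le\frac29-0.045<0.18<\tau$, so $0<\nu\le\tau$ for large $n$. The function $y(\tau-\frac y2)$ is increasing on $[0,\tau]$. If some $\mu_j\ge\nu$, that single term is at least $\nu(\tau-\frac\nu2)$. Otherwise every $\tau-\frac{\mu_j}2\ge\tau-\frac\nu2$, and the sum is at least $\nu(\tau-\frac\nu2)$. The derivative of $y(\tau-\frac y2)$ is at most $1$ on $[0,\tau]$, so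
$$\mathcal S\ge\nu(\tau-\tfrac\nu2)\ge\nu_0(\tau-\tfrac{\nu_0}2)-\mathrm{err}.$$
By (7.1) and $\tau-\frac{\nu_0}2=\tau-\frac19+\frac{\tau^2}4$,
$$\tfrac29-\tau(1-\tau)+\nu_0(\tau-\tfrac{\nu_0}2)=(\tfrac23-\tau)\,F_0(\tau),$$
$$F_0(\tau)=\tfrac12(\tfrac23+\tau)(\tau-\tfrac19+\tfrac{\tau^2}4)-(\tau-\tfrac13)=\tfrac{\tau^3}8+\tfrac7{12}\tau^2-\tfrac{13}{18}\tau+\tfrac8{27}.$$
The quadratic part has minimum $\frac8{27}-\frac{(13/18)^2}{7/3}>\frac1{20}$, so $F_0(\tau)>\frac1{20}$. As $\frac23-\tau\ge\varepsilon$, the bracket in (7.7) is at least $\frac\varepsilon{20}-\mathrm{err}$, and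
$$\Xi\le-0.05\,\varepsilon+0.0065\,\varepsilon+0.0025\,\varepsilon+10^{-4}\varepsilon+o(1)\le-\tfrac\varepsilon{60}$$
for large $n$.

**Step 10 (the gain beats the cost of the data).** As $e\ge\frac n{11B}$ for large $n$, $\frac{\varepsilon}{60}en^2\ge\frac{\varepsilon n^3}{660B}$, which exceeds $\frac{n^3}T\le\frac{\varepsilon n^3}{10^4B}$ by a positive multiple of $n^3$. $\square$

## 8. Almost all groups have $|\Phi(G):A(G)|\le p^{\delta n}$

The same scheme now runs on a series that climbs from the bottom.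

**Definition.** $Z_0=1$ and $Z_j/Z_{j-1}=A(G/Z_{j-1})=:A_j$, until $Z_l=\Phi(G)$; $a_j=\dim A_j$.

So $Z_1=A(G)$, and $\sum_{j\ge2}a_j=\log|\Phi(G):A(G)|$. This series differs from the $P_j$: for $G=D_{16}\times C_4$ with $C_4=\langle y\rangle$ we have $\Phi=\langle r^2\rangle\times\langle y^2\rangle$ and $P_3=\langle r^4\rangle$, whereas $Z_1=\langle r^4\rangle\times\langle y^2\rangle$ and $Z_2=\Phi$.

When $d\approx\frac23n$, the trivial bound $d(H)(n-d)$ for the logarithm of the automorphism group is about $\frac29n^2$, exactly critical. So any saving proportional to $n\log|\Phi(G):A(G)|$ suffices. It comes from the fact that every nonzero $z\in A_j$, $j\ge2$, is detected in $A_{j-1}$ by a commutator or by a $p$-th power.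

**Proposition 8.1.** For every $\delta\in(0,\frac12)$ the class $\{G:\log|\Phi(G):A(G)|>\delta n\}$ is negligible.

*Proof.* Let $\varepsilon=\delta/60$ and $B=\lceil720/\delta\rceil$. By Lemma 5.1 and Proposition 7.3 we consider only $G$ with $|d-\frac23n|\le\varepsilon n$.

**Step 1 (the maps that detect $A_j$).** Let $j\ge2$. As $[Z_j,G]\le Z_{j-1}$ and $A_{j-1}$ is central and elementary abelian in $G/Z_{j-2}$, commutators in $G/Z_{j-2}$ give a bilinear $\beta_j:A_j\times V\to A_{j-1}$. In particular $[Z_j,\Phi(G)]\le Z_{j-2}$, so $Z_j/Z_{j-2}$ is abelian and $p$-th powers give a linear $\pi_j:A_j\to A_{j-1}$. If $\beta_j(z,V)=0=\pi_j(z)$, a lift of $z$ to $G/Z_{j-2}$ lies in $A(G/Z_{j-2})=Z_{j-1}/Z_{j-2}$, so $z=0$.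

**Step 2 (choose the block).** With a decomposition as in Section 6 put $C_{j,i}=\{z\in A_j:\pi_j(z)=0,\ \beta_j(z,\bar H_i)=0\}$. For fixed $j$ the sum of the $C_{j,i}$ is direct: an element of $C_{j,i}$ that is a sum of elements of the other $C_{j,i'}$ is also killed by $V_i$, so it is $0$ by Step 1. Hence $\sum_i\dim C_{j,i}\le a_j$. With Lemma 6.1, fix $i$ with $\rho_i+\sum_{j\ge2}\dim C_{j,i}\le\frac{3n}B$, and put $H=H_i$, $\bar H=\bar H_i$, $e=\dim V_i$, $c_j=\dim C_{j,i}$, $L=H/\Phi(H)$. For large $n$: $d\ge0.65n$, $e\le0.01n$, $d(H)\ge d-e\ge0.64n$.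

**Step 3 (the group $\Theta$ and the trivial bound).** The data are the isomorphism type of $H$ and the chain $(Z_j)$, with $p^{O(n^2)}$ choices given $H$. Let $\Theta$ be the group of $\sigma\in\mathrm{Aut}(H)$ that preserve all $Z_j$ and are trivial on $H/\Phi(G)$ and on all $A_j$. It depends only on the data, and contains the conjugations by elements of $G$. Let $\Theta_j$ be the subgroup trivial on $H/Z_j$; $\Theta_l=\Theta$, $\Theta_0=1$. For $\sigma\in\Theta_j$, $u^\sigma\equiv u\zeta(u)$ modulo $Z_{j-1}$ with $\zeta\in\mathrm{Hom}(L,A_j)$, since $A_j$ is central and elementary abelian in $G/Z_{j-1}$; $\sigma\mapsto\zeta$ is a homomorphism, because $\sigma$ is trivial on $A_j$, with kernel $\Theta_{j-1}$. So $\log|\Theta_j/\Theta_{j-1}|\le d(H)a_j$.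

**Step 4 (equations for $\zeta$).** Let $j\ge2$. In $H/Z_{j-2}$ write $u^\sigma=us_u$ with $s_u\in Z_j/Z_{j-2}$ over $\zeta(u)$. On $\Phi(H)$ the map $\zeta$ vanishes, so $y^\sigma=y\eta(y)$ with $\eta(y)\in A_{j-1}$, and $\eta\in\mathrm{Hom}(\Phi(H),A_{j-1})$ since $A_{j-1}$ is central. The $s_u$ lie in the abelian group $Z_j/Z_{j-2}$, they commute with $\Phi(G)/Z_{j-2}$ and so with all $[u,v]$, and $[s_u,v]=\beta_j(\zeta u,v)\in A_{j-1}$ is central. So Lemma 4.5 applies. Also $(us)^p=u^ps^p[s,u]^{\binom p2}$ when $[s,u]$ is central. Applying $\sigma$ to $[u,v]$ and to $u^p$, which lie in $\Phi(H)$,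
$$\beta_j(\zeta u,v)-\beta_j(\zeta v,u)=\eta([u,v]),\qquad\pi_j(\zeta u)+\tbinom p2\beta_j(\zeta u,u)=\eta(u^p)\qquad(u,v\in H). \tag{8.1}$$
For $\lambda\in A_{j-1}^*$ put $\beta_\lambda=\lambda\beta_j|_{A_j\times\bar H}$, $\pi_\lambda=\lambda\pi_j$, $\eta_\lambda=\lambda\eta\in\mathrm{Hom}(\Phi(H),\mathbb F_p)$ (at most $p^{n-d}$ possibilities), and
$$R_\lambda=\{\beta_\lambda(\cdot,v):v\in\bar H\}\le A_j^*,\quad m_\lambda=\dim R_\lambda,\quad R_\lambda^+=R_\lambda+\langle\pi_\lambda\rangle .$$
Let $L_\lambda\le L$ be the preimage, under $L\to\bar H$, of the right radical of $\beta_\lambda$; it has codimension $m_\lambda$. An element $z\in A_j$ is killed by all $R^+_\lambda$ if and only if $\beta_j(z,\bar H)=0$ and $\pi_j(z)=0$. So $\sum_\lambda R_\lambda^+$ is the annihilator of $C_{j,i}$ and has dimension $a_j-c_j$.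

**Step 5 (saving if some rank is large).** Suppose $m=m_\lambda\ge\frac d4$ for some $\lambda$. The first equation of (8.1), composed with $\lambda$, has at most $p^{n-d}$ right-hand sides, and differences of solutions with the same right-hand side are as in Lemma 4.4. So
$$\log|\Theta_j/\Theta_{j-1}|\le d(H)a_j-\Big(m\,d(H)-\frac{m(m+1)}2\Big)+(n-d).$$
As $m\le\dim\bar H\le d(H)$, the bracket is at least $\frac{m(d(H)-1)}2\ge0.05n^2$ for large $n$. So the saving over $d(H)a_j$ is at least $\frac{n^2}{30}\ge\frac{a_jn}{30}$.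

**Step 6 (saving if all ranks are small).** Suppose $m_\lambda<\frac d4$ for all $\lambda$. Choose $\lambda_1,\dots,\lambda_q$ such that with $U_k=\sum_{k'\le k}R^+_{\lambda_{k'}}$ the increments $r_k=\dim U_k-\dim U_{k-1}$ are at least $1$ and $\sum_kr_k=a_j-c_j$. So $q\le a_j-c_j$. The equations are linear in $\zeta$, so two $\zeta$ with the same $\eta_{\lambda_1},\dots,\eta_{\lambda_q}$ differ by a $\zeta$ that satisfies the homogeneous equations for these $\lambda_k$. For such $\zeta$, for $v\in L_{\lambda_k}$ and all $u$, we have $\beta_{\lambda_k}(\zeta v,u)=\beta_{\lambda_k}(\zeta u,v)=0$, and then $\pi_{\lambda_k}(\zeta v)=-\binom p2\beta_{\lambda_k}(\zeta v,v)=0$. So $R^+_{\lambda_k}$ kills $\zeta(L_{\lambda_k})$. In other words, $\zeta\in\mathrm{Hom}(L,A_j)$ is annihilated by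
$$\sum_kR^+_{\lambda_k}\otimes L_{\lambda_k}\ \le\ A_j^*\otimes L .$$
The partial sum up to $k-1$ lies in $U_{k-1}\otimes L$, and the image of $R^+_{\lambda_k}\otimes L_{\lambda_k}$ in $(U_k/U_{k-1})\otimes L$ is $(U_k/U_{k-1})\otimes L_{\lambda_k}$. So the space of conditions has dimension at least $\sum_kr_k\dim L_{\lambda_k}\ge(a_j-c_j)(d(H)-\frac d4)$. Counting also the at most $p^{q(n-d)}$ choices of the $\eta_{\lambda_k}$,
$$\log|\Theta_j/\Theta_{j-1}|\le d(H)a_j-(a_j-c_j)\Big(d(H)-\frac d4-(n-d)\Big)\le d(H)a_j-(a_j-c_j)\frac n{30},$$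
because $d(H)-\frac d4-(n-d)\ge\frac74d-e-n\ge0.12n$.

**Step 7 (count).** In all cases layer $j\ge2$ saves at least $(a_j-c_j)\frac n{30}$, so
$$\log|\Theta|\le d(H)(n-d)-\frac n{30}\Big(\log|\Phi(G):A(G)|-\frac{3n}B\Big).$$
With $d=(\frac23+s)n$, $|s|\le\varepsilon$, we have $d(n-d)=(\frac29-\frac s3-s^2)n^2\le(\frac29+\frac\varepsilon3)n^2$; also $d(H)\le d+\frac{3n}B$, and $(\frac29+\frac12)\frac en\le\frac2B$ for large $n$. By (6.1) and (6.2), the logarithm of the number of such $G$ with $\log|\Phi(G):A(G)|>\delta n$ is at most the maximum over $e$ of $g(n)+en^2\,\Xi+o(n^3)$ with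
$$\Xi\le\frac\varepsilon3+\frac3B+\frac2B+\frac1{10B}-\frac\delta{30}+o(1)\le\frac\delta{180}+\frac\delta{120}-\frac\delta{30}+o(1)\le-\frac\delta{60}+o(1).$$
As $e\ge\frac n{2B}$ for large $n$, the class is negligible. $\square$

Lemma 5.1, Proposition 7.3 and Proposition 8.1 prove part (4) of Theorem 2.2; for large $\delta$ the classes only shrink.

## 9. Invariant subspaces of $H^2(K)$ when $\Phi(K)$ is small

Fix $0<\delta\le\frac1{100}$. Let $\mathcal G_n$ be the set of groups $G$ of order $p^n$ with $|d(G)-\frac23n|\le\delta n$ and $\log|\Phi(G):A(G)|\le\delta n$; its complement is negligible. For $G\in\mathcal G_n$ put $K=G/A(G)$, $a=\dim A(G)$, $d=d(G)=d(K)$. Then $\Phi(K)=\Phi(G)/A(G)$, so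
$$\log|\Phi(K)|\le\delta n,\qquad\tfrac n3-2\delta n\le a\le\tfrac n3+\delta n,$$
and with $M=H^2(K)$, $h=\dim M$, (4.1) gives $h\ge\frac{d(d+1)}2-\delta n\ge(\frac29-\delta)n^2$ for large $n$. Fix a pair $(K,a)$ that arises in this way, put
$$S(K,a)=\{W\in\mathrm{Gr}_a(M):A(G_W)=A_W\},$$
and define $S(K,a+1)$ in the same way. Since $A(G)$ is characteristic, the groups $G$ with $G/A(G)\cong K$ and $\dim A(G)=a$ correspond to the $\mathrm{Aut}(K)$-orbits on $S(K,a)$ by Lemma 1.1; all of them lie in $\mathcal G_n$.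

**Lemma 9.1.** For large $n$, $|S(K,a)|\ge\frac12|\mathrm{Gr}_a(M)|$ and $|S(K,a+1)|\ge\frac12|\mathrm{Gr}_{a+1}(M)|$.

*Proof.* For $1\ne z\in A(K)$ let $N_z=\{\kappa\in M:\beta_\kappa(z,\cdot)=0,\ \pi_\kappa(z)=0\}$, from Lemma 4.2 with $N=A(K)\le\Phi(K)$. A lift $\tilde z$ of $z$ to $G_W$ lies in $\Phi(G_W)$, because $A_W\le\Phi(G_W)$. For $\lambda\in A_W^*$ we have $\lambda([\tilde z,\tilde g])=\beta_{\mathrm{tr}\lambda}(z,g)$ and $\lambda(\tilde z^p)=\pi_{\mathrm{tr}\lambda}(z)$. So $\tilde z$ is central of order $p$ if and only if $W\le N_z$. Conversely, an element of $A(G_W)\setminus A_W$ maps to a nontrivial element of $A(K)$. Therefore $S(K,a)=\{W:W\not\le N_z\text{ for all }z\}$, and likewise for $a+1$. As $S(K,a)\ne\emptyset$, every $N_z$ is a proper subspace. A hyperplane contains a proportion $\frac{p^{h-a}-1}{p^h-1}\le p^{-a}$ of $\mathrm{Gr}_a(M)$, and at most $p^{-a-1}$ of $\mathrm{Gr}_{a+1}(M)$. As $|A(K)|\le p^{\delta n}$ and $a\ge0.313n$, the exceptions make up at most half. $\square$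

Let $\Gamma=\mathrm{Aut}(K)$, $V=K/\Phi(K)$, $\Gamma_0=\ker(\Gamma\to GL(V))$; so $|\Gamma_0|\le|\Phi(K)|^d\le p^{\delta n^2}$. Bars denote images in $GL(V)$, and $\Gamma_W$ is the stabilizer of $W$. For $W\in S(K,a)$ the subgroup $A_W$ is characteristic, so by Lemma 1.1(c) the image of $\mathrm{Aut}(G_W)$ in $GL(G_W/\Phi(G_W))=GL(V)$ is exactly $\bar\Gamma_W$. For $\bar g\in\bar\Gamma$ put
$$\phi(\bar g)=\max_{g\mapsto\bar g}\#\{W\in\mathrm{Gr}_a(M):gW=W\}.$$
Each $\bar g$ has $|\Gamma_0|$ preimages, so at most $|\Gamma_0|\phi(\bar g)$ subspaces $W$ satisfy $\bar g\in\bar\Gamma_W$. We must bound $\phi$: first in terms of ranks on $M$, then bound those ranks.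

**Lemma 9.2.** Let $g\in GL(M)$, $\dim M=h$, $\rho=\min_{c\in\mathbb F_p^*}\mathrm{rank}(g-c)\ge12$ and $a\ge24$. The number of $g$-invariant $a$-dimensional subspaces is at most
$$|\mathrm{Gr}_a(M)|\Big(p^{-(12h-a^2)}+200p\cdot p^{-(a-12)(\rho-12)}\Big).$$

*Proof.* For an invariant $W$ let $s=a-\max_c\dim(W\cap E_c)$ with $E_c=\ker(g-c)$, $c\in\mathbb F_p^*$.

**Step 1 ($s\ge12$: few generators).** The minimal number of generators of $W$ as an $\mathbb F_p[x]$-module, with $x$ acting as $g$, is $\max_\pi\dim(W/\pi W)/\deg\pi$ over irreducible $\pi$. For $\deg\pi\ge2$ this is at most $\frac a2\le a-12$. For $\pi=x-c$ it is $\dim\ker((g-c)|_W)=\dim(W\cap E_c)\le a-s$, and it is $0$ for $c=0$. So such $W$ are generated by $a-12$ elements, and there are at most $p^{h(a-12)}$ of them. Compare with $|\mathrm{Gr}_a(M)|\ge p^{a(h-a)}$.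

**Step 2 ($s\le11$: almost inside an eigenspace).** Choose $c$, then $U=W\cap E_c$ of dimension $t=a-s$ inside $E_c$, where $\dim E_c\le h-\rho$, then $W/U\le M/U$. By (1.2) there are for each $s$ at most
$$16(p-1)\,p^{t(h-\rho-t)+s(h-t-s)}=16(p-1)\,p^{a(h-a)-(a-s)(\rho-s)}$$
such $W$; the exponents agree because $a^2=t^2+2ts+s^2$. As $s\le11$, $(a-s)(\rho-s)\ge(a-12)(\rho-12)$. Sum over the $12$ values of $s$, using $12\cdot16(p-1)\le200p$. $\square$

**Lemma 9.3.** Let $U$ be an $\mathbb F_p$-space of dimension $d\ge8$, $x\in GL(U)$, $\mu=\min_{b\in\mathbb F_p^*}\mathrm{rank}(x-b)\ge1$ and $t=\min(\lceil\frac\mu2\rceil,\lfloor\frac d4\rfloor)$. For every $c\in\mathbb F_p$ the rank of $x-c$ on $\Lambda^2U$, and on $S^2U$, is at least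
$$r(t):=t\Big(d-\frac{3t+1}2\Big).$$

For a transvection, $xe_2=e_2+e_1$ and $xe_i=e_i$ otherwise, we have $\mu=1$, $t=1$. On $\Lambda^2U$ the map $x-1$ sends $e_2\wedge e_i$ to $e_1\wedge e_i$ for $i\ge3$ and kills the other basis vectors, so its rank is exactly $d-2=r(1)$.

*Proof.* **Step 1 (find $D\le U$ with $\dim D=t$ and $D\cap xD=0$).** Suppose $D_i$ has dimension $i<t$ and $D_i\cap xD_i=0$; put $Q=D_i\oplus xD_i$. Then $2i<\mu$ and $2i\le d-2$. Suppose no $u$ has $u,xu$ independent modulo $Q$. Then for each $u\notin Q$, $xu\equiv b_uu$ modulo $Q$ for some $b_u\in\mathbb F_p$. If $u,v$ are independent modulo $Q$, comparing $b_{u+v}(u+v)\equiv b_uu+b_vv$ gives $b_u=b_v$. If $u,v\notin Q$ are dependent modulo $Q$, choose $w$ independent of both modulo $Q$, which is possible since $\dim U/Q\ge2$; then $b_u=b_w=b_v$. So $b_u=b$ is constant, and as $U\setminus Q$ spans $U$, $(x-b)U\le Q$. If $b\ne0$, then $\mathrm{rank}(x-b)\le2i<\mu$, a contradiction; if $b=0$, then $U=xU\le Q\ne U$, a contradiction.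 So some $u$ has $u,xu$ independent modulo $Q$, and $D_{i+1}=D_i+\langle u\rangle$ satisfies $D_{i+1}\cap xD_{i+1}=0$.

**Step 2 (remove $c$ by passing to $U/D$).** Restrict $x-c$ to $D\wedge U\le\Lambda^2U$ and compose with $\Lambda^2U\to\Lambda^2(U/D)$. For $u\in D$ the term $c\,u\wedge v$ dies, so $u\wedge v\mapsto\overline{xu}\wedge\overline{xv}$. The image is $D'\wedge(U/D)$, where $D'$, the image of $xD$ in $U/D$, has dimension $t$. So the rank is at least $\binom{d-t}2-\binom{d-2t}2=t(d-2t)+\frac{t(t-1)}2=r(t)$. For $S^2$ the same argument with $D\cdot U$ gives $D'\cdot(U/D)$, of dimension $t(d-2t)+\frac{t(t+1)}2\ge r(t)$. $\square$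

**Ranks on $M$.** Let $R(\bar g)=\min_{c\in\mathbb F_p^*}\mathrm{rank}(\bar g-c\mid H^2(V))$. The inflation $H^2(V)\to M$ is $\Gamma$-equivariant, with kernel of dimension at most $\delta n$ by Lemma 4.1. The image is invariant, and passing to a quotient by a subspace of dimension at most $\delta n$ lowers a rank by at most $\delta n$. So for $g\mapsto\bar g$ the number $\rho$ of Lemma 9.2 satisfies $\rho\ge R(\bar g)-\delta n$.

For $\bar g\ne1$ let $t(\bar g)$ be the $t$ of Lemma 9.3 for the action on $U=V^*$ if $\bar g$ is not scalar, and $t(\bar g)=1$ if it is. Then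
$$R(\bar g)\ge r(t(\bar g)). \tag{9.1}$$
For $\bar g$ not scalar this is (4.2) with Lemma 9.3. A scalar $\bar g\ne1$ exists only for $p$ odd; it acts on $V^*$ as some $b'\ne1$ and on $\Lambda^2V^*$ as $b'^2\ne b'$, so any $c$ differs from one of these eigenvalues, and $R\ge d>r(1)=d-2$.

**Lemma 9.4.** For large $n$,
$$\sum_{1\ne\bar g\in\bar\Gamma}\phi(\bar g)\le|\mathrm{Gr}_a(M)|\,p^{-(2/9-3\delta)n^2+O(\log n)},\qquad\sum_{t(\bar g)\ge3}\phi(\bar g)\le|\mathrm{Gr}_a(M)|\,p^{-0.6n^2+O(\log n)}. \tag{9.2}$$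

*Proof.* Let $N_t$ be the number of $\bar g\in GL(V)\setminus\{1\}$ with $t(\bar g)=t$. If $t<\lfloor\frac d4\rfloor$, then some $b\in\mathbb F_p^*$ has $\mathrm{rank}(x-b)\le2t$ for the action $x$ of $\bar g$ on $V^*$, also for scalars; there are at most $p^{4td}$ matrices of rank at most $2t$, so $N_t\le(p-1)p^{4td}\le p^{4td+2}$. For $t=\lfloor\frac d4\rfloor$ use $N_t\le p^{d^2}$. Put
$$\ell(t)=(a-12)(r(t)-\delta n-12)-\log N_t .$$
We use $a\ge0.313n$, $d\ge0.656n$, $\delta\le\frac1{100}$, and $n$ large.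

- For $t=1$: $r(1)=d-2$ and $\log N_1=O(n)$, so $\ell(1)\ge(\frac13-2\delta)(\frac23-2\delta)n^2-O(n)\ge(\frac29-3\delta)n^2$, as the product is $\frac29-2\delta+4\delta^2$.
- For $t=2$: $r(2)=2d-7$, and $\ell(2)\ge0.4n^2$.
- For $3\le t\le100$: $r$ is concave, $r(3)=3d-15$ and $r(100)\ge3d-15$, so $r(t)\ge3d-15$; $\log N_t=O(n)$; so $\ell(t)\ge0.6n^2$.
- For $100<t\le\lfloor\frac d4\rfloor$: $r(t)\ge t(\frac58d-\frac12)\ge\frac{td}2$. If $t<\lfloor\frac d4\rfloor$, then $\delta n+12\le\frac{td}{200}$ gives $\ell(t)\ge td\,(0.49(a-12)-4)-2\ge n^2$. If $t=\lfloor\frac d4\rfloor$, then $(a-12)(r(t)-\delta n-12)$ has order $n^3$ while $\log N_t\le d^2$, so $\ell(t)\ge n^2$.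

Also $12h-a^2\ge2n^2$ and $d^2\le\frac{n^2}2$, so the first term of Lemma 9.2, summed over all of $GL(V)$, contributes at most $|\mathrm{Gr}_a(M)|p^{-1.5n^2}$. The second term, summed over the $\bar g$ with $t(\bar g)=t$, contributes at most $200p\cdot p^{-\ell(t)}|\mathrm{Gr}_a(M)|$, and there are at most $n$ values of $t$. The conditions $\rho\ge12$ and $a\ge24$ of Lemma 9.2 hold for large $n$, as $\rho\ge d-2-\delta n$. $\square$

## 10. Orbits with nontrivial stabilizers

**Proposition 10.1.** Let $b'(n)$ be the number of groups of order $p^n$ for which $\mathrm{Aut}(G)$ acts nontrivially on $G/\Phi(G)$. Then $b'(n)\le p^{-(2/9-7\delta)n^2}f(n)$ for $n\ge n_0(\delta)$.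

*Proof.* **Step 1 (many orbits).** For each $(K,a)$ the number of $\Gamma$-orbits on $S(K,a)$ is at least $\frac{|S(K,a)|}{|\Gamma|}\ge\frac{|\mathrm{Gr}_a(M)|}{2|\Gamma|}$.

**Step 2 (few orbits with $\bar\Gamma_W\ne1$).** Each orbit is counted once by $\sum_W|\Gamma_W|/|\Gamma|$. When $\bar\Gamma_W\ne1$ we have $|\Gamma_W|\le|\Gamma_0||\bar\Gamma_W|\le2|\Gamma_0|(|\bar\Gamma_W|-1)$. So the number of these orbits is
$$\sum_{W\in S(K,a):\,\bar\Gamma_W\ne1}\frac{|\Gamma_W|}{|\Gamma|}\le\frac{2|\Gamma_0|}{|\Gamma|}\sum_W(|\bar\Gamma_W|-1)\le\frac{2|\Gamma_0|^2}{|\Gamma|}\sum_{\bar g\ne1}\phi(\bar g).$$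

**Step 3 (compare).** By (9.2), for every $(K,a)$ the proportion of $G$ with nontrivial action is at most $4p^{2\delta n^2}p^{-(2/9-3\delta)n^2+O(\log n)}\le p^{-(2/9-6\delta)n^2}$ for large $n$, uniformly in $(K,a)$. Add the negligible complement of $\mathcal G_n$. $\square$

By Lemma 2.1 the groups whose automorphism group is not a $p$-group are among those counted by $b'(n)$. For $p=2$ we can do better: a transvection over $\mathbb F_2$ has order $2$, and only elements of odd order matter for $w_{2,n}$.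

**Proposition 10.2.** For $p=2$ let $b(n)$ be the number of groups of order $2^n$ whose automorphism group is not a $2$-group. Then $b(n)\le2^{-(4/9-7\delta)n^2}f(n)$ for large $n$.

*Proof.* Call $W\in S(K,a)$ bad if $\mathrm{Aut}(G_W)$ is not a $2$-group. By Lemma 2.1, $\bar\Gamma_W$ then contains an element $\bar q$ of odd prime order.

**Step 1 (an element of odd order moves more of $H^2(V)$).** Let $t(\bar q)\le2$. For large $n$ this means $\mu=\mathrm{rank}(\bar q-1)\le4$ on $V^*$. By Maschke's theorem $V^*=E\oplus D$ with $E$ the fixed space and $D=[V^*,\bar q]$ of dimension $\mu$, without nonzero fixed vectors. Here $\mu\ge2$, since a $1$-dimensional $D$ over $\mathbb F_2$ would be fixed. On the invariant subspace $E\cdot D\cong E\otimes D$ of $S^2V^*$ the element $\bar q-1$ acts as $1\otimes(\bar q|_D-1)$, which is invertible. So $R(\bar q)\ge\mu(d-\mu)\ge2d-8$. By Lemma 9.2, and as $(\frac13-2\delta)(\frac43-3\delta)=\frac49-\frac{11}3\delta+6\delta^2\ge\frac49-4\delta$,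
$$\phi(\bar q)\le|\mathrm{Gr}_a(M)|\,2^{-(4/9-4\delta)n^2+O(n)} .$$

**Step 2 (the number of bad $W$).** There are $2^{O(n)}$ elements with $t\le2$. For elements with $t\ge3$ use (9.2) and $0.6>\frac49-4\delta$. So the number of bad $W$ is at most $|\Gamma_0||\mathrm{Gr}_a(M)|\,2^{-(4/9-4\delta)n^2+O(n)}$.

**Step 3 (the number of bad orbits).** Split $\bar\Gamma_W$ into the elements that are trivial or have $t\le2$, of which $GL(V)$ contains $2^{O(n)}$ in total, and those with $t\ge3$. The number of bad orbits is at most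
$$\frac{|\Gamma_0|}{|\Gamma|}\sum_{W\text{ bad}}|\bar\Gamma_W|\le\frac{|\Gamma_0|}{|\Gamma|}\Big(2^{O(n)}\#\{W\text{ bad}\}+|\Gamma_0|\sum_{t(\bar g)\ge3}\phi(\bar g)\Big)\le\frac{|\mathrm{Gr}_a(M)|}{|\Gamma|}\,2^{-(4/9-6\delta)n^2+O(n)},$$
since $0.6-2\delta\ge\frac49-6\delta$. Compare with the lower bound $\frac{|\mathrm{Gr}_a(M)|}{2|\Gamma|}$ for the number of orbits, and add the negligible complement of $\mathcal G_n$. $\square$

## 11. The ratio $f(n)/f(n-1)$ and the exponents $\frac29$, $\frac49$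

The question is about all orders up to $p^n$, so we need to know how fast $f$ grows from one order to the next. The input with error $o(n^3)$ does not say this, but the orbit count does.

**Proposition 11.1.** $f(n)=f(n-1)\,p^{(2/9+o(1))n^2}$.

*Proof.* **Step 1 (upper bound).** Let $\varepsilon>0$. By Lemma 5.1 all but a negligible class of groups $G$ of order $p^n$ have $h(G)\le(\frac29+\varepsilon)n^2$. Each is a central extension by $C_p$ of some $K_1$ of order $p^{n-1}$, with $h(K_1)\le h(G)+1$ by Lemma 4.1. With Lemma 1.1(d), $f(n)\le2f(n-1)\,p^{(2/9+\varepsilon)n^2+1}$ for large $n$.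

**Step 2 (lower bound: enlarge $W$ by one dimension).** Apply Section 9 to $\mathcal G_{n-1}$. For $(K,a)$ arising there, the number of orbits on $S(K,a)$ is at most
$$\frac{|\Gamma_0|}{|\Gamma|}\sum_W|\bar\Gamma_W|\le\frac{|\Gamma_0|}{|\Gamma|}\Big(|\mathrm{Gr}_a(M)|+|\Gamma_0|\sum_{\bar g\ne1}\phi(\bar g)\Big)\le\frac{2|\Gamma_0||\mathrm{Gr}_a(M)|}{|\Gamma|}$$
for large $n$, by (9.2) and $\delta<\frac29-3\delta$. By Lemma 9.1 the number of orbits on $S(K,a+1)$ is at least $\frac{|\mathrm{Gr}_{a+1}(M)|}{2|\Gamma|}$. These orbits give nonisomorphic groups of order $p^n$, also for different $(K,a)$, because $K\cong G/A(G)$ and $a+1=\dim A(G)$ are invariants of the group. As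
$$\frac{|\mathrm{Gr}_{a+1}(M)|}{|\mathrm{Gr}_a(M)|}=\frac{p^{h-a}-1}{p^{a+1}-1}\ge p^{h-2a-2},$$
and $h\ge(\frac29-\delta)(n-1)^2$ for every such pair, summing over $(K,a)$ gives
$$f(n)\ge|\mathcal G_{n-1}|\,\frac{p^{(2/9-\delta)(n-1)^2-O(n)}}{4p^{\delta n^2}}\ge f(n-1)\,p^{(2/9-3\delta)n^2}$$
for large $n$. Let $\delta\to0$. $\square$

**Proof of Theorem 2.2.** Part (4) was proved in Section 8. By the Krull–Schmidt theorem $X\mapsto X\times C_p$ is injective on isomorphism classes, so $f$ is nondecreasing, and Proposition 11.1 gives for large $n$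
$$f(n)\le F(n)\le f(n)+nf(n-1)\le2f(n).$$

**Step 1 (upper bounds for all $p$).** The number of groups of order at most $p^n$ with nontrivial action on $G/\Phi(G)$ is at most $b'(n)+nf(n-1)$. By Proposition 10.1, letting $\delta\to0$, and Proposition 11.1, this is at most $p^{-(2/9-o(1))n^2}F(n)$. This is the upper bound in (3). By Lemma 2.1 trivial action on $G/\Phi(G)$ forces $\mathrm{Aut}(G)$ to be a $p$-group, so
$$1-w_{p,n}\le p^{-(2/9-o(1))n^2}\longrightarrow0 .$$
This proves (1) for every prime $p$, and the upper bound in (2) for $p$ odd.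

**Step 2 (upper bound in (2) for $p=2$).** By Proposition 11.1 used twice, $f(n-2)=f(n)\,2^{-(4/9+o(1))n^2}$. With Proposition 10.2, letting $\delta\to0$,
$$1-w_{2,n}\le\frac{b(n)+b(n-1)+nf(n-2)}{F(n)}\le2^{-(4/9-o(1))n^2}.$$

**Step 3 (lower bounds).** For $p$ odd, each $X\times C_p$ with $|X|=p^{n-1}$ has an automorphism of order $p-1>1$, so $1-w_{p,n}\ge f(n-1)/F(n)=p^{-(2/9+o(1))n^2}$. For $p=2$, each $X\times C_2^2$ with $|X|=2^{n-2}$ has an automorphism of order $3$, and these groups are pairwise nonisomorphic by Krull–Schmidt, so $1-w_{2,n}\ge f(n-2)/F(n)=2^{-(4/9+o(1))n^2}$. For all $p$ and $n\ge2$, each $X\times C_p$ with $|X|=p^{n-1}$ has the automorphism $(x,y)\mapsto(x,y\,\theta(x))$ with $1\ne\theta\in\mathrm{Hom}(X,C_p)$. It is nontrivial on the Frattini quotient, because $\Phi(X\times C_p)=\Phi(X)\times1$. So the proportion in (3) is at least $f(n-1)/F(n)=p^{-(2/9+o(1))n^2}$. $\blacksquare$
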